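\title{Minimal forbidden induced subgraphs for subgraph complementation systems}

\begin{abstract}
Let $c_2(G)$ be the least number of vertex subsets of a graph $G$ such that two distinct vertices are adjacent exactly when they lie together in an odd number of the subsets. We determine the largest order $f(k)$ of a minimal forbidden induced subgraph for the property $c_2(G)\le k$: it is $2k+2$ if $k=0$ or $k$ is odd, and $3k$ if $k\ge 2$ is even. In particular, the statement that such a graph always has at most $2k+2$ vertices is false; the graph $2K_{3,3}$ on $12$ vertices is a counterexample for $k=4$. For even $k\ge 4$ we describe all graphs of order $3k$ that occur. We also show that a minimal forbidden induced subgraph for minimum rank at most $k$ over the field of two elements has at most $2k+2$ vertices, and that this is sharp.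
\end{abstract}

\section{Introduction}

\subsection*{The question}

All graphs are finite and simple. Let $G=(V,E)$ be a graph. A \emph{subgraph complementation system} for $G$ is a collection of subsets of $V$ such that two distinct vertices $u,v$ are adjacent if and only if they appear together in an odd number of the sets. Equivalently, complementing the edge set of the induced subgraph on each of these sets in turn produces $G$ from the edgeless graph on $V$. Let $c_2(G)$ be the minimum number of sets in such a collection; thus $c_2(G)=0$ exactly when $G$ has no edges.

It is convenient to read a system $C_1,\dots,C_k$ vertex by vertex. Give $u\in V$ the label $\ell(u)\in\mathbb F_2^k$ whose $j$th coordinate is $1$ if and only if $u\in C_j$. The condition becomes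
\[
uv\in E \iff \ell(u)\cdot \ell(v)=1\qquad(u\ne v),
\]
with the usual dot product over $\mathbb F_2$. So $c_2(G)\le k$ means that the vertices can be labeled by vectors of $\mathbb F_2^k$ so that the dot product decides adjacency. (Empty sets may be added, and a set occurring twice may be dropped together with its copy, so neither padding nor repetition matters.) We call $\ell\cdot\ell\in\mathbb F_2$ the \emph{norm} of a vector $\ell$. Labels of different vertices may coincide, and nothing is asked of the norms of the labels.

Deleting vertices preserves a labeling, so the class $\{G: c_2(G)\le k\}$ is closed under taking induced subgraphs. A \emph{minimal forbidden induced subgraph} for $c_2\le k$ is a graph $F$ with $c_2(F)>k$ all of whose proper induced subgraphs $H$ satisfy $c_2(H)\le k$; by heredity it suffices to check the subgraphs $F-v$. It is known that for each $k$ there are only finitely many such graphs up to isomorphism. How large can they be? The following statement, to be proved or disproved, comes from \cite{BPR}: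
\begin{quote}
\emph{A minimal forbidden induced subgraph for the property $c_2(G)\le k$ has at most $2k+2$ vertices.}
\end{quote}

\subsection*{Why $2k+2$ is the natural guess}

Write the labels as the rows of a $V\times k$ matrix $N$ over $\mathbb F_2$, and let $A$ be the adjacency matrix of $G$. Then $N$ represents $G$ if and only if
\[
NN^T=A+D\quad\text{for some diagonal matrix } D .
\]
We say that a symmetric matrix over $\mathbb F_2$ \emph{fits} $G$ if it has the form $A+D$ with $D$ diagonal; since $A$ has zero diagonal, $D$ is then its diagonal. The \emph{minimum rank} of $G$ over $\mathbb F_2$ is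
\[
\operatorname{mr}(G)=\operatorname{mr}(G,\mathbb F_2)=\min_D\operatorname{rank}(A+D).
\]
Since $\operatorname{rank}NN^T$ is at most the number of columns of $N$, we have $\operatorname{mr}(G)\le c_2(G)$. Deleting a row and the corresponding column does not increase the rank, so the property $\operatorname{mr}\le k$ is hereditary as well, and its minimal forbidden induced subgraphs are defined in the same way.

Let $G=(k+1)K_2$, with $2k+2$ vertices. A matrix that fits $G$ is block diagonal with $k+1$ nonzero blocks, so its rank is at least $k+1$, and $c_2(G)\ge\operatorname{mr}(G)\ge k+1$. Deleting a vertex leaves $kK_2\cup K_1$, whose $k$ edges, taken as sets, form a system of size $k$; so both parameters are then at most $k$. Hence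
\begin{equation}\label{eq:matching}
(k+1)K_2\ \text{is minimal forbidden both for } c_2\le k \text{ and for } \operatorname{mr}\le k .
\end{equation}
For minimum rank nothing larger occurs.

\begin{theorem}\label{thm:mr}
For every $k\ge0$, a minimal forbidden induced subgraph for $\operatorname{mr}(G,\mathbb F_2)\le k$ has at most $2k+2$ vertices, and this is sharp.
\end{theorem}

The numbers $c_2$ and $\operatorname{mr}$ are very close: we shall see that $c_2(G)\in\{\operatorname{mr}(G),\operatorname{mr}(G)+1\}$, the larger value occurring only when the minimum rank is attained by $A$ itself and by no other fitting matrix. One might expect this difference to be harmless. For odd $k$ it is; for even $k\ge2$ it changes the answer from $2k+2$ to $3k$.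

\subsection*{Results}

Let $f(k)$ be the maximum order of a minimal forbidden induced subgraph for $c_2\le k$.

\begin{theorem}\label{thm:main}
$f(k)=2k+2$ if $k=0$ or $k$ is odd, and $f(k)=3k$ if $k\ge2$ is even. Hence the bound $2k+2$ holds exactly when $k$ is odd or $k\in\{0,2\}$, and it fails for every even $k\ge4$.
\end{theorem}

For a graph $H$ let $H^{(3)}$ be the graph obtained by replacing each vertex of $H$ by three pairwise nonadjacent twins: vertices in different triples are adjacent if and only if the corresponding vertices of $H$ are. For example, $K_2^{(3)}=K_{3,3}$.

\begin{theorem}\label{thm:extremal}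
For even $k\ge4$, the minimal forbidden induced subgraphs for $c_2\le k$ with $3k$ vertices are exactly the graphs $H^{(3)}$, where $H$ is a graph on $k$ vertices whose adjacency matrix is nonsingular over $\mathbb F_2$.
\end{theorem}

Section~\ref{sec:hand} disproves the statement by hand with $2K_{3,3}$ and $k=4$. Section~\ref{sec:rank} translates $c_2\le k$ into a condition on ranks and shows why vectors of weight at most two in the column space of $A$ matter; Section~\ref{sec:blowup} then shows that the graphs $H^{(3)}$ are minimal forbidden. The upper bounds rest on an exchange argument for subspaces of $\mathbb F_2^V$, given in Section~\ref{sec:exchange}. It yields Theorem~\ref{thm:mr} in Section~\ref{sec:mr}, Theorem~\ref{thm:main} in Section~\ref{sec:main}, and Theorem~\ref{thm:extremal} in Section~\ref{sec:extremal}.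

\section{$K_{3,3}$ and $2K_{3,3}$ by hand}\label{sec:hand}

\subsection*{Two coordinates}
The basic phenomenon is visible for $k=2$. Try to label a complete bipartite graph with two nonempty parts by vectors of $\mathbb F_2^2$. Every vertex has a neighbor, so all labels lie in $\{10,01,11\}$, and two different vertices of the same part must have orthogonal labels. As $10\cdot11=01\cdot11=1$, a part using the label $11$ uses no other label. A part not using $11$ uses $10$ and $01$, each at most once because these have norm $1$; so it has at most two vertices. In $K_{3,3}$, therefore, all six labels are $11$, which is impossible since $11\cdot11=0$. Thus $c_2(K_{3,3})>2$. On the other hand, $K_{2,3}$ is represented by the labels $10,01$ on the part of size two and $11$ on the other. So $K_{3,3}$ is minimal forbidden for $c_2\le2$.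

The point is that, among pairwise nonadjacent vertices, a label of norm $1$ cannot be repeated, whereas a label of norm $0$ can be repeated without limit. Two nonadjacent twins may have distinct labels of norm $1$; three of them, with so little room, are forced to have norm $0$, and this costs a dimension.

For $k=2$ the order $6$ equals both $2k+2$ and $3k$. Passing to two disjoint copies adds six vertices, while the bound $2k+2$ grows only by four.

\subsection*{Four coordinates: the counterexample}

\begin{proposition}\label{prop:counter}
The graph $2K_{3,3}$, with $12$ vertices, is a minimal forbidden induced subgraph for $c_2\le4$.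
\end{proposition}

\begin{proof}
Let the two components have parts $A_1=\{a_1,a_2,a_3\}$, $B_1=\{b_1,b_2,b_3\}$ and $A_2,B_2$.

\emph{$c_2>4$.} Suppose $NN^T=A+D$, where $N$ has exactly four columns (pad with zero columns if necessary). This matrix is block diagonal with one block for each component. Consider the block of the first component; the other is treated in the same way. Rows $a_1,b_1$ and columns $a_2,b_2$ form the matrix $\begin{pmatrix}0&1\\1&0\end{pmatrix}$, so the block has rank at least $2$. If it has a nonzero diagonal entry, its rank is at least $3$. To see this, we may assume by symmetry that the entry is in the part $A_1$. If all three diagonal entries there are $1$, then rows and columns $a_1,a_2,a_3$ form $I_3$. Otherwise, after renaming, $a_1$ has diagonal entry $1$ and $a_2$ has $0$, and rows $a_1,a_2,b_1$ and columns $a_1,a_2,b_2$ form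
\[
\begin{pmatrix}1&0&1\\0&0&1\\1&1&0\end{pmatrix},
\]
which has determinant $1$.

As $\operatorname{rank}NN^T\le4$, both blocks have rank exactly $2$ and hence zero diagonal. So $\operatorname{rank}NN^T=4$ and therefore $\operatorname{rank}N=4$. But a zero diagonal means that every row of $N$ has even weight, i.e.\ $N\mathbf 1=0$, whence $\operatorname{rank}N\le3$, a contradiction.

\emph{Deleting a vertex.} By symmetry delete $a_3$. The labels $10,01,11$ of $K_{2,3}$ consist of two orthonormal vectors and their sum. In $\mathbb F_2^4$ choose the orthonormal vectors $1110$ and $0001$, with sum $1111$. Orthogonal to both are $1100$ and $0110$, which have norm $0$ and dot product $1$, exactly what the intact component needs. So set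
\[
a_1\mapsto1110,\qquad a_2\mapsto0001,\qquad B_1\mapsto1111,\qquad A_2\mapsto1100,\qquad B_2\mapsto0110 .
\]
The products that should be $1$ are $1110\cdot1111=0001\cdot1111=1100\cdot0110=1$. The products of the other pairs of distinct labels are
\[
1110\cdot0001=1110\cdot1100=1110\cdot0110=0001\cdot1100=0001\cdot0110=1111\cdot1100=1111\cdot0110=0,
\]
and the repeated labels satisfy $1111\cdot1111=1100\cdot1100=0110\cdot0110=0$. So $c_2(2K_{3,3}-a_3)\le4$.
\end{proof}

Since $12>2\cdot4+2$, the statement quoted in the introduction is false.

\section{From labels to ranks}\label{sec:rank}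

From now on all linear algebra is over $\mathbb F_2$. We write $a_x$ for the column of $A$ at the vertex $x$, $e_x$ for the unit vector at $x$, $E_x=e_xe_x^T$, $\mathbf 1_T$ for the indicator vector of a set $T$, and $\operatorname{col}$ for the column space. The \emph{weight} of a vector is its number of nonzero coordinates. For symmetric $M$ we use $\operatorname{col}(M)=(\ker M)^\perp$. A symmetric matrix with zero diagonal is called \emph{alternating}; it satisfies $z^TMz=\sum_i m_{ii}z_i=0$ for all $z$ and has even rank.

\subsection*{The rank criterion}

In Proposition~\ref{prop:counter} rank $4$ was not enough because the matrix had zero diagonal. This is the only obstruction.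

\begin{lemma}\label{lem:criterion}
Let $k\ge1$. Then $c_2(G)\le k$ if and only if there is a diagonal matrix $D$ with $\operatorname{rank}(A+D)\le k$ such that $\operatorname{rank}(A+D)<k$ or $D\ne0$.
\end{lemma}

\begin{proof}
\emph{Normal form.} Let $M$ be a symmetric matrix, regarded as a bilinear form, so that the norm of $z$ is now $z^TMz$. If some vector has norm $1$, split off its span as an orthogonal summand. If all norms are $0$ but the form is nonzero, take two vectors with product $1$ and split off their span, which has matrix $\mathcal H=\begin{pmatrix}0&1\\1&0\end{pmatrix}$. Repeating this, we see that $M$ is congruent to an orthogonal sum of $\alpha$ copies of $\langle1\rangle$, $\beta$ copies of $\mathcal H$, and a zero form. All norms $z^TMz=\sum_i m_{ii}z_i$ vanish if and only if $M$ has zero diagonal, so $\alpha=0$ exactly in that case (and then the rank is $2\beta$, which is even). Moreover $\langle1\rangle\perp\mathcal H\cong\langle1\rangle^3$: in $\mathbb F_2^3$ with the dot product, the basis $111,110,011$ consists of a vector of norm $1$ orthogonal to the other two, which have norm $0$ and product $1$.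

Now let $M$ have rank $\rho$. If its diagonal is nonzero, then $\alpha\ge1$, and all copies of $\mathcal H$ can be converted, so $M=P\operatorname{diag}(I_\rho,0)P^T$ with $P$ invertible. Hence $M=NN^T$, where $N$ consists of the first $\rho$ columns of $P$. If $M$ has zero diagonal, apply this to $M\oplus[1]$, of rank $\rho+1$, and delete the last row of the factor: $M=NN^T$ with $\rho+1$ columns.

\emph{If.} Apply this to $M=A+D$. If $D\ne0$, we get at most $k$ columns; if $D=0$, then $\operatorname{rank}(A)<k$ and we get $\operatorname{rank}(A)+1\le k$ columns.

\emph{Only if.} Let $A+D=NN^T$ with $k$ columns. The rank is at most $k$. If $D=0$, every row of $N$ has even weight, so $N\mathbf1=0$ and $\operatorname{rank}NN^T\le\operatorname{rank}N\le k-1$.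
\end{proof}

Consequently $\operatorname{mr}(G)\le c_2(G)\le\operatorname{mr}(G)+1$. If the upper value occurs, then $\operatorname{mr}(G)\ge1$, and the lemma with $k=\operatorname{mr}(G)$ shows that $D=0$ is the only $D$ with $\operatorname{rank}(A+D)=\operatorname{mr}(G)$, as announced in the introduction. If $k$ is odd, a matrix $A+D$ of rank exactly $k$ cannot be alternating, so its $D$ is nonzero automatically. For $k=0$ both $c_2(G)\le 0$ and $\operatorname{mr}(G)\le0$ say that $G$ has no edges. Thus
\begin{equation}\label{eq:odd}
c_2(G)\le k\iff\operatorname{mr}(G)\le k\qquad\text{for } k=0 \text{ and for all odd } k .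
\end{equation}

\subsection*{Short vectors in the column space}

The delicate situation is that $A$ itself has rank $k$. When can we make the diagonal nonzero without raising the rank? The next lemma gives a sufficient condition; it will be used in both directions, to find labelings and to restrict graphs that have none.

\begin{lemma}\label{lem:short}
Let $A$ be an alternating matrix. If $\operatorname{col}(A)$ contains a vector of weight $1$ or $2$, then there is a diagonal matrix $D\ne0$ with $\operatorname{rank}(A+D)\le\operatorname{rank}A$.
\end{lemma}

\begin{proof}
If $e_x\in\operatorname{col}(A)$, take $D=E_x$: all columns of $A+E_x$ lie in $\operatorname{col}(A)$.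

Suppose that $\operatorname{col}(A)$ contains no unit vector but $e_x+e_y=Az$ with $x\ne y$. Since $A$ is alternating, $0=z^TAz=z_x+z_y$. Every $c\in\ker A$ is orthogonal to $e_x+e_y$, so $c_x=c_y$. Since $e_x\notin\operatorname{col}(A)=(\ker A)^\perp$, there is $b\in\ker A$ with $b_x=1$, and hence $b_y=1$. Replacing $z$ by $z+b$ if necessary, we may assume $z_x=z_y=1$. Let $D=E_x+E_y$. Then
\[
(A+D)z=(e_x+e_y)+(e_x+e_y)=0 .
\]
The space $\{c\in\ker A:c_x=0\}$ has dimension $\dim\ker A-1$; its elements also have $c_y=0$, so it lies in $\ker(A+D)$. It does not contain $z$. Hence $\dim\ker(A+D)\ge\dim\ker A$.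
\end{proof}

\section{Triple blow-ups are minimal forbidden}\label{sec:blowup}

Let $B$ be the adjacency matrix of $H$. The adjacency matrix of $H^{(3)}$ is $B\otimes J_3$, where $J_3$ is the $3\times 3$ all-ones matrix. If $B$ is nonsingular, the column space of $B\otimes J_3$ consists of all vectors that are constant on each triple of twins. Its nonzero vectors have weight at least $3$, so Lemma~\ref{lem:short} does not apply. Deleting a vertex, however, shortens a vector of weight $3$ to one of weight $2$.

\begin{proposition}\label{prop:blowup}
Let $H$ be a graph on $k\ge1$ vertices whose adjacency matrix $B$ is nonsingular over $\mathbb F_2$. Then $H^{(3)}$, with $3k$ vertices, is a minimal forbidden induced subgraph for $c_2\le k$.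
\end{proposition}

\begin{proof}
Let $G=H^{(3)}$, $A=B\otimes J_3$, and let $T_1,\dots,T_k$ be the triples of twins.

\emph{$c_2(G)>k$.} Suppose $\operatorname{rank}(A+D)\le k$, where $D$ has diagonal entries $d_v$. We show that $D=0$ by bounding the kernel. Let $n_j$ be the number of triples in which exactly $j$ of the three entries $d_v$ are $1$, and let $L=\ker(A+D)$, so that $\dim L\ge 3k-k=2k$. For $c\in L$ put $s_i=\sum_{v\in T_i}c_v$ and $g=Bs$. For $v\in T_i$ the coordinate of $Ac$ at $v$ is $g_i$, so $(A+D)c=0$ says
\[
g_i=d_vc_v\qquad\text{for all } v\in T_i .
\]
Consider the linear map $L\to\mathbb F_2^k$, $c\mapsto g$. If $T_i$ contains a vertex with $d_v=0$, then $g_i=0$; so the image has dimension at most $n_3$. If $g=0$, then $s=0$ because $B$ is nonsingular, and $c_v=0$ whenever $d_v=1$. So in the kernel of the map, a triple with $j$ diagonal ones has $3-j$ unrestricted coordinates subject to the condition that their sum is $0$; this gives dimension at most $2$, $1$, $0$, $0$ for $j=0,1,2,3$. Altogether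
\[
2(n_0+n_1+n_2+n_3)=2k\le\dim L\le 2n_0+n_1+n_3 ,
\]
which forces $n_1=n_2=n_3=0$, i.e.\ $D=0$. As $\operatorname{rank}A=\operatorname{rank}B=k$, no $D$ satisfies the condition of Lemma~\ref{lem:criterion}.

\emph{$c_2(G-v)\le k$.} Let $T_i=\{v,x,y\}$, and let $A'$ be the adjacency matrix of $G-v$. Every row and column of $B$ still occurs in $A'$, up to repetition, so $\operatorname{rank}A'=k$. All columns of $A'$ lie in the $k$-dimensional space of vectors constant on each $T_j\setminus\{v\}$, so $\operatorname{col}(A')$ is that space. In particular, $e_x+e_y\in\operatorname{col}(A')$. By Lemma~\ref{lem:short} there is $D'\ne0$ with $\operatorname{rank}(A'+D')\le k$, and Lemma~\ref{lem:criterion} gives $c_2(G-v)\le k$.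
\end{proof}

A nonsingular alternating matrix has even order, so $k$ is even here. For every even $k\ge2$ the choice $H=\frac k2K_2$ is admissible, giving $\frac k2K_{3,3}$.

\begin{remark}\label{rem:why3}
Let $H$ be as in Proposition~\ref{prop:blowup}, and replace every vertex of $H$ by the same number $m$ of pairwise nonadjacent twins. Only $m=3$ gives a minimal forbidden graph for $c_2\le k$. If $m\le2$, then the adjacency matrix has rank $k$ and its column space contains vectors of weight $m$, so $c_2\le k$ by Lemmas~\ref{lem:short} and~\ref{lem:criterion}. If $m\ge4$, the graph contains $H^{(3)}$ as a proper induced subgraph.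
\end{remark}

\section{Covers and the exchange lemma}\label{sec:exchange}

For the upper bounds we replace fitting matrices by their column spaces, which can be added and intersected.

\subsection*{Covers and near-covers}
Fix $G$ with vertex set $V$ and put $n=|V|$. For $x\in V$ the two vectors $a_x$ and $a_x+e_x$ are the \emph{choices} for $x$; they are the possible columns at $x$ of a matrix that fits $G$. A subspace of $\mathbb F_2^V$ \emph{covers} $x$ if it contains a choice for $x$, and it is a \emph{cover} if it covers every vertex. Each $\operatorname{col}(A+D)$ is a cover, and each cover contains $\operatorname{col}(A+D)$ for some $D$. Hence $\operatorname{mr}(G)$ is the minimum dimension of a cover, and every cover of dimension $\operatorname{mr}(G)$ equals $\operatorname{col}(A+D)$ for some $D$ with $\operatorname{rank}(A+D)=\operatorname{mr}(G)$.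

Information about $G-v$ must also be expressed inside $\mathbb F_2^V$. A \emph{$v$-near-cover} is a subspace $P$ with $e_v\in P$ that covers every $x\ne v$. Let $A'$ be the adjacency matrix of $G-v$ and $D'$ a diagonal matrix on $V\setminus\{v\}$, with diagonal entries $d'_x$. The projection $\mathbb F_2^V\to\mathbb F_2^{V\setminus\{v\}}$ forgetting the coordinate $v$ has kernel $\langle e_v\rangle$ and, for $x\ne v$, maps $a_x+d'_xe_x$ to the column of $A'+D'$ at $x$. Hence the preimage of $\operatorname{col}(A'+D')$ is
\begin{equation}\label{eq:near}
P=\langle e_v\rangle+\langle a_x+d'_xe_x: x\ne v\rangle,\qquad \dim P=\operatorname{rank}(A'+D')+1,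
\end{equation}
and it is a $v$-near-cover.

\subsection*{The idea: a majority vote}
Suppose $G$ is minimal forbidden. Then there is a near-cover $P_v$ of small dimension for every $v$. Start with a minimum cover $Q$ and add near-covers one at a time until the whole space, of dimension $n$, is reached. If each step were cheap, then $n$ would be small. We must show that each new near-cover has a large intersection with what has been built.

Consider $Q$, a $w_1$-near-cover $P_1$ and a $w_2$-near-cover $P_2$. For a vertex $x\ne w_1,w_2$, each of the three spaces contains at least one of the \emph{two} choices for $x$, so two of them share a choice. If $Q$ and $P_1$ do, the common choice is in $Q\cap P_1$; if $P_2$ shares a choice with one of the others, it is in $P_2\cap(Q+P_1)$. Thus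
\[
\bigl(P_2\cap(Q+P_1)\bigr)+(Q\cap P_1)
\]
covers $x$. If it is a cover, its dimension is at least $\operatorname{mr}(G)$. This bounds the dimension of $P_2\cap(Q+P_1)$ from below, up to the contribution of $Q\cap P_1$. So we should record not only the sum of the spaces used so far but also their intersection.

\begin{lemma}[Exchange lemma]\label{lem:exchange}
Let $\mu=\operatorname{mr}(G)$, and let $Q$ be a cover of dimension $\mu$. Put $U_0=I_0=Q$. For $i=1,\dots,t$ let $P_i$ be a $w_i$-near-cover with $e_{w_i}\notin U_{i-1}$, and put
\[
U_i=U_{i-1}+P_i,\qquad I_i=I_{i-1}\cap P_i .
\]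
Then $R_i=(P_i\cap U_{i-1})+I_{i-1}$ is a cover for each $i$. Consequently, with $u_i=\dim U_i-\dim U_{i-1}$ and $l_i=\dim I_{i-1}-\dim I_i$,
\begin{equation}\label{eq:step}
u_i-l_i\le\dim P_i-\mu .
\end{equation}
\end{lemma}

\begin{proof}
For $j<i$ we have $e_{w_j}\in P_j\subseteq U_{i-1}$, while $e_{w_i}\notin U_{i-1}$; so the $w_j$ are distinct. Let $x\in V$.

\emph{Case $x\notin\{w_1,\dots,w_i\}$.} Let $a$ be a choice for $x$ in $P_i$. If $a\in U_{i-1}$, then $a\in R_i$. Otherwise none of $Q,P_1,\dots,P_{i-1}$ contains $a$. All of them cover $x$, so all contain the other choice, which therefore lies in $I_{i-1}$.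

\emph{Case $x=w_j$ with $j<i$.} Here $U_{i-1}$ contains $e_x$ and a choice for $x$ from $Q$, hence both choices. As $x\ne w_i$, the space $P_i$ covers $x$, so a choice lies in $P_i\cap U_{i-1}$.

\emph{Case $x=w_i$.} Each of $Q,P_1,\dots,P_{i-1}$ covers $x$ and lies in $U_{i-1}$. Since $e_x\notin U_{i-1}$, only one choice for $x$ is in $U_{i-1}$; so that choice lies in all these spaces, hence in $I_{i-1}$.

Thus $R_i$ is a cover and $\dim R_i\ge\mu$. As $I_{i-1}\subseteq U_{i-1}$, the intersection of $P_i\cap U_{i-1}$ and $I_{i-1}$ is $I_i$. Therefore
\[
\mu\le\dim(P_i\cap U_{i-1})+\dim I_{i-1}-\dim I_i=(\dim P_i-u_i)+l_i .\qedhere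
\]
\end{proof}

If a near-cover $P_w$ has been fixed for every vertex $w$, we can continue as long as $U_{i-1}\ne\mathbb F_2^V$, for then some unit vector is missing from $U_{i-1}$. We call the resulting sequence, which ends with $U_t=\mathbb F_2^V$, a \emph{run} from $Q$. In a run $u_i\ge1$ and $l_i\ge0$, and summing over the steps gives
\begin{equation}\label{eq:sum}
\sum_{i=1}^tu_i=n-\mu,\qquad n+\dim I_t=2\mu+\sum_{i=1}^t(u_i-l_i).
\end{equation}
For example, for $K_2$ we have $\mu=1$, and a run from the cover $Q=\langle\mathbf 1\rangle$ with the near-covers $P_v=\langle e_v\rangle$ has a single step; then $u_1=l_1=1$ and $n=2\mu$.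

\section{Minimum rank: proof of Theorem~\ref{thm:mr}}\label{sec:mr}

Let $F$ be minimal forbidden for $\operatorname{mr}\le k$, with $n$ vertices, and put $\mu=\operatorname{mr}(F)$. Adding a row and the corresponding column to a matrix raises the rank by at most $2$, so $\mu\le\operatorname{mr}(F-v)+2\le k+2$. Thus $\mu\in\{k+1,k+2\}$.

\medskip\noindent\emph{Case $\mu=k+1$.} For each $v$ we have $\operatorname{mr}(F-v)\le\mu-1$, so by \eqref{eq:near} there is a $v$-near-cover of dimension at most $\mu$. In a run from any cover of dimension $\mu$, every $u_i-l_i\le0$ by \eqref{eq:step}. So \eqref{eq:sum} gives $n\le2\mu=2k+2$.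

\medskip\noindent\emph{Case $\mu=k+2$.} Now $2\mu$ is too large by two, but the near-covers are smaller: for every $v$ we have $\operatorname{mr}(F-v)=\mu-2$, so there is a $v$-near-cover $P_v$ of dimension $\mu-1$. Fix $v$ and let $Q=P_v+\langle a_v\rangle$. This is a cover, it contains $e_v$ and both choices for $v$, and its dimension is at most $\mu$, hence exactly $\mu$. In a run from $Q$ with these near-covers every $u_i-l_i\le-1$, so
\[
n+\dim I_t\le2\mu-t .
\]
If $t\ge2$, then $n\le2\mu-2=2k+2$. If $t=0$, then $n=\mu\le2\mu-2$, as $\mu\ge2$. There remains the case $t=1$.

Let $w=w_1$ and suppose, for a contradiction, that $n>2\mu-2$. Then $n=2\mu-1$ and $Q\cap P_w=I_1=0$. Also $w\ne v$, since $e_v\in Q$ and $e_w\notin Q$. Let $Q_2=P_w+\langle a_w\rangle$, a cover containing both choices for $w$. As $P_w$ has codimension at most $1$ in $Q_2$, we have $\dim(Q\cap Q_2)\le1$. The cover $Q$ contains a choice $m_w$ for $w$, and $Q_2$ contains both choices for $w$; so $m_w\in Q\cap Q_2$. Likewise, $Q_2$ contains a choice $m_v$ for $v$, and $Q$ contains both; so $m_v\in Q\cap Q_2$. Deleting an isolated vertex does not change $\operatorname{mr}$, so $F$ has no isolated vertices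 and $m_v,m_w\ne0$. Hence $m_v=m_w$, and it follows that $v$ and $w$ have the same neighbors outside $\{v,w\}$.

Such a vertex $v$ is too cheap to add. Take a matrix of rank $\mu-2$ that fits $F-v$, and change its $(w,w)$ entry to the $(v,w)$ entry of $A$; this raises the rank by at most $1$. Then duplicate row and column $w$ to serve as row and column $v$, which does not change the rank. The $(v,w)$ entry of the new matrix is its $(w,w)$ entry, which is the $(v,w)$ entry of $A$, as it should be; so the new matrix fits $F$. Thus $\operatorname{mr}(F)\le\mu-1$, a contradiction.

In all cases $n\le2k+2$, and \eqref{eq:matching} shows that this is sharp. \qed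

\section{The exact bound: proof of Theorem~\ref{thm:main}}\label{sec:main}

If $k=0$ or $k$ is odd, then by \eqref{eq:odd} the properties $c_2\le k$ and $\operatorname{mr}\le k$ coincide, and Theorem~\ref{thm:mr} gives $f(k)=2k+2$. From now on let $k\ge2$ be even. Proposition~\ref{prop:blowup}, with $H=\frac k2K_2$, gives $f(k)\ge3k$. It remains to show that a minimal forbidden induced subgraph $F$ for $c_2\le k$ with $n$ vertices satisfies $n\le3k$. Let $A$ be its adjacency matrix.

Suppose first that $\operatorname{mr}(F)>k$. Since $\operatorname{mr}(F-v)\le c_2(F-v)\le k$ for all $v$, the graph $F$ is minimal forbidden for $\operatorname{mr}\le k$, and $n\le2k+2\le3k$ by Theorem~\ref{thm:mr}.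

\subsection*{The case $\operatorname{mr}(F)\le k$}
As $c_2(F)>k$, Lemma~\ref{lem:criterion} says that no fitting matrix has rank less than $k$, and that no $D\ne0$ satisfies $\operatorname{rank}(A+D)\le k$. Hence $\operatorname{mr}(F)=\operatorname{rank}A=k$, and
\begin{equation}\label{eq:unique}
Q_0=\operatorname{col}(A)\ \text{is the only cover of dimension } k .
\end{equation}
By Lemma~\ref{lem:short},
\begin{equation}\label{eq:noshort}
Q_0\ \text{contains no vector of weight } 1 \text{ or } 2 .
\end{equation}

Let $v$ be a vertex and $A'$ the adjacency matrix of $F-v$. Since $c_2(F-v)\le k$, Lemma~\ref{lem:criterion} provides a diagonal matrix $D'$ with $\operatorname{rank}(A'+D')\le k$ such that one of the following holds: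
\begin{itemize}
\item[($\alpha$)] $\operatorname{rank}(A'+D')<k$; then \eqref{eq:near} gives a $v$-near-cover of dimension at most $k$;
\item[($\beta$)] $\operatorname{rank}(A'+D')=k$ and $D'\ne0$; then \eqref{eq:near} gives a $v$-near-cover of dimension $k+1$.
\end{itemize}
We call any such $D'$ \emph{admissible} for $v$. Choose one for each $v$, and consider a run from $Q_0$ with the resulting near-covers. Here $\mu=k$, so by \eqref{eq:step} we have $u_i-l_i\le0$ in a step of type ($\alpha$) and $u_i-l_i\le1$ in a step of type ($\beta$). The latter alone is useless: steps with $u_i=1$ and $u_i-l_i=1$ would allow $n$ to grow without bound. The hypothesis $D'\ne0$, together with \eqref{eq:unique} and \eqref{eq:noshort}, excludes them.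

\begin{lemma}\label{lem:half}
In every step of such a run, $u_i-l_i\le\frac12u_i$.
\end{lemma}

\begin{proof}
Recall that $u_i\ge1$ and $u_i-l_i\le1$. The claim is clear if $u_i-l_i\le0$, and also if $u_i-l_i=1$ and $u_i\ge2$. So suppose that $u_i-l_i=1$ and $u_i=1$, hence $l_i=0$. The step is of type ($\beta$). Write $P=P_i$ and $v=w_i$. Then $\dim(P\cap U_{i-1})=\dim P-u_i=k$, and $I_{i-1}\subseteq P$ because $l_i=0$. So the cover $R_i=(P\cap U_{i-1})+I_{i-1}$ of Lemma~\ref{lem:exchange} equals $P\cap U_{i-1}$ and has dimension $k$. By \eqref{eq:unique}, $P\cap U_{i-1}=Q_0$. As $e_v\in P\setminus U_{i-1}$ and $\dim P=k+1$, it follows that $P=Q_0+\langle e_v\rangle$.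

Since the matrix $D'$ chosen for $v$ is nonzero, there is $x\ne v$ with $a_x+e_x\in P$. But $a_x\in Q_0\subseteq P$, so $e_x\in P$. Hence $e_x\in Q_0$ or $e_x+e_v\in Q_0$, contrary to \eqref{eq:noshort}.
\end{proof}

By \eqref{eq:sum} and Lemma~\ref{lem:half},
\begin{equation}\label{eq:count}
n+\dim I_t-2k=\sum_{i=1}^t(u_i-l_i)\le\frac12\sum_{i=1}^tu_i=\frac{n-k}2 ,
\end{equation}
so $n\le n+2\dim I_t\le3k$. This proves that $f(k)=3k$ for even $k\ge2$. Finally, $3k\le2k+2$ if and only if $k\le2$, which gives the last assertion of Theorem~\ref{thm:main}. \qed

\begin{remark}
For $K_{3,3}$ with parts $\{a_1,a_2,a_3\}$, $\{b_1,b_2,b_3\}$ and $k=2$, one sees where the vertices come from. Write $\mathbf 1_a,\mathbf 1_b$ for the indicator vectors of the parts; $Q_0=\langle\mathbf 1_a,\mathbf 1_b\rangle$. Deleting $a_3$ and taking $D'=E_{a_1}+E_{a_2}$ gives $P_1=\langle e_{a_3},\mathbf 1_b+e_{a_1},\mathbf 1_b+e_{a_2}\rangle$, which contains $\mathbf 1_a$. So $U_1=\langle e_{a_1},e_{a_2},e_{a_3},\mathbf 1_b\rangle$ and $I_1=\langle\mathbf 1_a\rangle$. Deleting $b_3$ in the same way then gives $U_2=\mathbb F_2^V$ and $I_2=0$. The sum $\dim U_i+\dim I_i$ takes the values $4,5,6$,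 and $u_i=2$, $l_i=1$ in both steps.
\end{remark}

\section{The extremal graphs: proof of Theorem~\ref{thm:extremal}}\label{sec:extremal}

By Proposition~\ref{prop:blowup}, all the graphs $H^{(3)}$ of the theorem are minimal forbidden. Conversely, let $k\ge4$ be even and let $F$ be minimal forbidden for $c_2\le k$ with $n=3k$ vertices. Since $3k>2k+2$, Theorem~\ref{thm:mr} excludes $\operatorname{mr}(F)>k$; this is the only place where $k\ne2$ is used. So we are in the case $\operatorname{mr}(F)\le k$ of Section~\ref{sec:main}, and we keep its notation. The plan is to find in $Q_0$ vectors of weight $3$ whose supports partition $V$.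

\subsection*{What equality means}
For $n=3k$ the left side of \eqref{eq:count} is at least $k$ and the right side equals $k$. So equality holds in Lemma~\ref{lem:half} for every step of every run. Since $u_i>0$ and $u_i-l_i\le1$, this means $u_i-l_i=1$ and $u_i=2$; in particular, every step is of type ($\beta$). Any vertex $v$ can be the first vertex of a run, because $e_v\notin Q_0$ by \eqref{eq:noshort}, and any admissible $D'$ may be used there. Therefore, for every vertex $v$ and every admissible $D'$, with associated near-cover $P_v$,
\begin{equation}\label{eq:two}
\operatorname{rank}(A'+D')=k,\qquad D'\ne0,\qquad \dim(Q_0+P_v)=k+2 .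
\end{equation}

\subsection*{The support of $D'$ has two elements}
Fix $v$ and an admissible $D'$, and let $S\ne\emptyset$ be the set of $x$ with $d'_x=1$. As all $a_x$ lie in $Q_0$, \eqref{eq:near} gives
\[
Q_0+P_v=Q_0+\langle e_v\rangle+\langle e_x:x\in S\rangle .
\]
By \eqref{eq:noshort} the images of $e_v$ and of the $e_x$, $x\in S$, in $(Q_0+P_v)/Q_0\cong\mathbb F_2^2$ are nonzero and pairwise distinct. As $\mathbb F_2^2$ has three nonzero vectors, $|S|\le2$.

Suppose $S=\{x\}$, so $D'=E_x$. We show that then $\operatorname{rank}(A'+D')\ge k+1$, contrary to \eqref{eq:two}. Let $\pi:\mathbb F_2^V\to\mathbb F_2^{V\setminus\{v\}}$ be the projection. As $e_v\notin Q_0=(\ker A)^\perp$, some $c\in\ker A$ has $c_v=1$; so $a_v$ is a sum of other columns, and the $a_y$ with $y\ne v$ span $Q_0$. Hence $\operatorname{col}(A')=\pi(Q_0)$, and this has dimension $k$ since $\ker\pi=\langle e_v\rangle$ meets $Q_0$ only in $0$. Moreover $\pi(e_x)\notin\pi(Q_0)$, for otherwise $e_x$ or $e_x+e_v$ would be in $Q_0$. So $\pi(e_x)\notin\operatorname{col}(A')=(\ker A')^\perp$, and there is $c'\in\ker A'$ with $c'_x=1$. Then $(A'+E_x)c'=\pi(e_x)$. Hence $\operatorname{col}(A'+E_x)$ contains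 $\pi(e_x)$, and therefore also every column of $A'$; its dimension is at least $k+1$, as claimed.

\subsection*{A partition into triples}
So $S=\{x,y\}$ has two elements. The images of $e_v,e_x,e_y$ are the three nonzero vectors of $\mathbb F_2^2$, whose sum is $0$; that is, $e_v+e_x+e_y\in Q_0$. As $v$ was arbitrary, every vertex lies in a triple $T$ with $\mathbf 1_T\in Q_0$.

Choose such triples $T_1,\dots,T_s$ one after another, each containing a vertex not in the union of the previous ones, until they cover $V$. The vectors $\mathbf 1_{T_1},\dots,\mathbf 1_{T_s}\in Q_0$ are linearly independent, because each has a nonzero coordinate where all the previous ones vanish. So $s\le k$. On the other hand, $3k=n\le3s$. Hence $s=k$, the triples partition $V$, and the $\mathbf 1_{T_i}$ form a basis of $Q_0=\operatorname{col}(A)$.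

Consequently every column of $A$ is constant on every $T_i$, and by symmetry so is every row. Thus $A=B\otimes J_3$ for a symmetric matrix $B$ of order $k$. It has zero diagonal because $A$ has, and $\operatorname{rank}B=\operatorname{rank}A=k$. So $B$ is the adjacency matrix of a graph $H$ on $k$ vertices, it is nonsingular, and $F=H^{(3)}$. \qed

\begin{remark}
For $k=2$ the description fails: besides $K_{3,3}=K_2^{(3)}$, the graph $3K_2$ is minimal forbidden with $6$ vertices, by \eqref{eq:matching}. It has minimum rank $3$ and belongs to the case $\operatorname{mr}(F)>k$.
\end{remark}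

\begin{remark}
The determinant of the adjacency matrix $B$ of $H$ modulo $2$ is the parity of the number of perfect matchings of $H$: in the expansion of $\det B$ modulo $2$ the terms of a permutation and its inverse are equal, as $B$ is symmetric, and so cancel unless the permutation is an involution; since the diagonal is zero, the remaining nonzero terms correspond to the perfect matchings. On four vertices, the graphs $2K_2$, $P_4$, the triangle with a pendant edge, $C_4$, $K_4$ minus an edge, and $K_4$ have $1,1,1,2,2,3$ perfect matchings, and the other graphs have none. So for $k=4$ there are exactly four minimal forbidden induced subgraphs with $12$ vertices, namely $H^{(3)}$ with $H$ one of $2K_2$, $P_4$, the triangle with a pendant edge, and $K_4$. They are pairwise nonisomorphic: as a nonsingular $B$ has distinct rows, the classes of vertices of $H^{(3)}$ with equal neighborhoods are exactly its triples, so $H^{(3)}$ determines $H$.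
\end{remark}

\begin{thebibliography}{1}

\bibitem{BPR}
Calum Buchanan, Christopher Purcell, and Puck Rombach,
\emph{Subgraph complementation and minimum rank},
arXiv:2101.06180 (2021).

\end{thebibliography}
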